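# Group laws and locally finite just infinite groups

## 1. The infinite dihedral group and three properties

Let $D_\infty$ be the group of all maps $n\mapsto \pm n+c$ of $\mathbb Z$ to itself, $c\in\mathbb Z$. The maps $n\mapsto n+c$ are the translations, the maps $n\mapsto -n+c$ are the reflections. Two computations by hand:

First, squares. The square of $n\mapsto n+c$ is $n\mapsto n+2c$, and the square of a reflection is $n\mapsto -(-n+c)+c=n$. So every square is a translation, translations commute, and $[x^2,y^2]=1$ for all $x,y\in D_\infty$.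

Second, normal subgroups. Let $1\ne N\trianglelefteq D_\infty$, let $a$ be the translation by $1$, and suppose that $N$ contains a reflection $\rho:n\mapsto -n+c$. Then $a\rho a^{-1}$ is $n\mapsto -(n-1)+c+1=-n+c+2$, and $a\rho a^{-1}\rho^{-1}$ is $n\mapsto -(-n+c)+c+2=n+2$. So in every case $N$ contains a translation by some $j\ge1$. The translations by multiples of $j$ form a subgroup of index $2j$, so $N$ has finite index.

**Definition 1.1.** A group $G$ is *just infinite* if it is infinite and $G/N$ is finite for every nontrivial normal subgroup $N$. It *satisfies a nontrivial law* if there is a nontrivial element $w(x_1,\dots,x_k)$ of the free group on $x_1,\dots,x_k$ with $w(g_1,\dots,g_k)=1$ for all $g_i\in G$. It is *locally finite* if every finitely generated subgroup is finite.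

So $D_\infty$ is just infinite and satisfies a nontrivial law. It is not locally finite, since $a$ has infinite order. Are other pairs of the three properties possible?

*Locally finite with a law.* Take $\bigoplus_{\mathbb N}S_3$. Squares in $S_3$ lie in the abelian group $A_3$, so again $[x^2,y^2]=1$. This group is infinite and locally finite, but not just infinite: dividing out one factor leaves an infinite quotient.

*Locally finite and just infinite.* Take the group $\mathrm{Alt}(\mathbb N)=\bigcup_n A_n$ of even permutations with finite support. If $1\neq N$ is normal, then $N\cap A_n\ne1$ for all large $n$, so $N\ge A_n$ for all large $n$ by simplicity of $A_n$ ($n\ge5$), and $N$ is everything. So the group is simple, hence just infinite. But it satisfies no law. Let $w=y_1\cdots y_\ell$ be reduced, $\ell\ge1$, with letters $y_m=x_{i}^{\pm1}$. On the points $0,1,\dots,\ell$ require $y_m$ to carry $m$ to $m-1$: if $y_m=x_i$, put $\sigma_i(m)=m-1$; if $y_m=x_i^{-1}$, put $\sigma_i(m-1)=m$. Two different values of $\sigma_i$ at the point $j$ would be prescribed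 only if $y_j=x_i$, $y_{j+1}=x_i^{-1}$, and the value $j$ would be taken twice only if $y_j=x_i^{-1}$, $y_{j+1}=x_i$; neither happens in a reduced word. So the $\sigma_i$ are partial injections. Extend them to permutations of $\{0,\dots,\ell\}$, and make them even by a transposition of two extra points where needed. Then $w(\sigma)$ carries $\ell$ to $0\ne\ell$.

Any two of the three properties can thus be had together. The problem, posed in Rostislav Grigorchuk and Pavel Shumyatsky, *On just-infinite periodic locally soluble groups*, arXiv:1611.08739 (2016), is about all three: can a locally finite just infinite group satisfy a nontrivial law? The answer is no.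

**Theorem B.** No locally finite just infinite group satisfies a nontrivial law.

It is known that a locally finite just infinite group is never locally nilpotent and has infinite exponent. Neither fact will be used.

## 2. Abelian normal subgroups and families of nilpotent quotients

The law of our example can be excluded by hand.

**Lemma 2.1.** A locally finite just infinite group $G$ has no nontrivial abelian normal subgroup.

*Proof.* Let $1\ne B\trianglelefteq G$ be abelian. Then $B$ has finite index. An element $1\ne x\in B$ is centralized by $B$, so it has finitely many conjugates, all in $B$. So $\langle x^G\rangle$, the subgroup generated by all conjugates of $x$, is a finitely generated torsion abelian group, hence finite. It is a nontrivial normal subgroup, so it has finite index, and $G$ is finite. Contradiction. $\square$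

If $G$ satisfies $[x^2,y^2]=1$, the squares generate an abelian normal subgroup, which must be trivial; then $x^2=1$ for all $x$, so $G$ is abelian, and the lemma with $B=G$ gives a contradiction. In the same way $G$ is never soluble: the last nontrivial term of the derived series would be abelian and normal. The argument "take the last nontrivial term" can be pushed further, to nilpotent quotients with no bound on the class.

**Lemma 2.2.** Let $G$ be locally finite and just infinite, and $1\ne K\trianglelefteq G$. There is no family of normal subgroups $K_i$ of finite index in $K$ with $\bigcap K_i=1$ and all $K/K_i$ nilpotent.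

*Proof.* Suppose there is. By Lemma 2.1, $K'\ne1$; as $K'$ is normal in $G$, it has finite index. The finitely many representatives of the cosets of $K'$ in $K$ generate a finite group $F$, so $K=K'F$ with $F$ finite. As $K$ is infinite and $\bigcap K_i=1$, a finite intersection $M$ of the $K_i$ separates $|F|+1$ given elements of $K$, so $|K:M|>|F|$. Now $\bar K=K/M$ embeds in a finite product of nilpotent groups $K/K_i$, so it is a finite nilpotent group. Its maximal subgroups are normal of prime index, so $\bar K'\le\Phi(\bar K)$. From $\bar K=\bar K'\cdot FM/M$ we get $\bar K=FM/M$, so $|K:M|\le|F|$. Contradiction. $\square$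

For a finite soluble group $X$, the *Fitting height* is the smallest length of a series of normal subgroups with nilpotent factors; it is reached by the Fitting series $F_0=1$, $F_{i+1}/F_i=F(X/F_i)$, where $F(\cdot)$ is the largest nilpotent normal subgroup. So $S_3$ has Fitting height $2$, and $S_4$, with Fitting series $1<V_4<A_4<S_4$, has Fitting height $3$. Suppose that $G$ is residually finite, that its finite quotients $G/N$ are soluble, and that all of them have Fitting height at most $m$. Choose in each $G/N$ a series $G/N=Q_0(N)\ge\dots\ge Q_m(N)=1$ of normal subgroups with nilpotent factors, and let $G_i$ be the set of $g$ with $gN\in Q_i(N)$ for all $N$. Then $G_0=G$, $G_m=1$, and the last nontrivial $G_i$ is a group $K$ as forbidden by Lemma 2.2. If the heights are not bounded, there may be no last nontrivial term, and this argument says nothing. So the question becomes one about finite groups, and the main work is the following.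

**Theorem A.** For every nontrivial word $w$ there is a number $H(w)$ such that every finite soluble group satisfying the law $w$ has Fitting height at most $H(w)$.

We shall also prove a complement, which Theorem B does not need.

**Theorem C.** Let $G$ be a residually finite just infinite group satisfying a nontrivial law. Then $G$ has a normal subgroup $K$ of finite index which is residually a finite $p$-group for some prime $p$, and $G$ is not periodic.

In $D_\infty$ one can take for $K$ the translations.

Beyond textbook facts we quote the following.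

* (J) G. A. Jones, *Varieties and simple groups*, J. Austral. Math. Soc. 17 (1974), together with the classification of finite simple groups: for every nontrivial word $w$, only finitely many finite non-abelian simple groups, up to isomorphism, satisfy the law $w$.
* (KS) Khukhro–Shumyatsky, *Nonsoluble and non-$p$-soluble length of finite groups*, Israel J. Math. 207 (2015), also using the classification. For a finite group $X$ let $\lambda(X)$ be the minimal number of nonsoluble factors in a normal series of $X$ each of whose factors is soluble or a direct product of non-abelian simple groups. Then $\lambda(X)$ does not exceed the maximum Fitting height of soluble subgroups of $X$. (For instance, $S_5>A_5>1$ shows $\lambda(S_5)=1$.) Alternatively one may use Fumagalli–Leinen–Puglisi, Proc. London Math. Soc. 125 (2022): $\lambda(X)$ is smaller than the length of a shortest nontrivial law of $X$.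
* (Z), for Theorem C only: Zelmanov, *Lie algebras and torsion groups with identity*, J. Comb. Algebra 1 (2017): a finitely generated residually-$p$ torsion group whose pro-$p$ completion satisfies a nontrivial pro-$p$ identity is finite.

## 3. Theorem B from Theorem A

In this section Theorem A is assumed; Sections 4–14 prove it. The first step makes the plan of Section 2 work for all finite groups with the law.

**Corollary 3.1.** For every nontrivial $w$ there are $\lambda_0,h_0,c$ such that every finite group $X$ satisfying $w$ has a series of normal subgroups of $X$ whose successive factors, from the top, have types $(\mathrm N^{h_0}\mathrm S)^{\lambda_0}\mathrm N^{h_0}$. Here type N means nilpotent, and type S means a (possibly trivial) direct product of non-abelian simple groups of order at most $c$.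

*Proof.* Subgroups and quotients of $X$ satisfy $w$. By Theorem A all soluble sections of $X$ have Fitting height at most $h_0:=H(w)$. By (KS), $\lambda(X)\le\lambda_0:=h_0$. By (J) there is $c$ bounding the orders of the finite non-abelian simple groups that satisfy $w$. Take a normal series with $\lambda(X)$ nonsoluble factors, all of them direct products of non-abelian simple groups; these have order at most $c$. Merge neighboring soluble factors. Refine each resulting soluble factor by its Fitting series, whose terms are characteristic in the factor and so correspond to normal subgroups of $X$; there are at most $h_0$ steps. Finally repeat terms, inserting trivial factors (which have both types), until the pattern is as stated. $\square$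

The next lemma will exclude type S at the decisive place. Try it on $D_\infty$ with $K$ the translations: the subgroups of index at most $b$ in $K\cong\mathbb Z$ intersect in the multiples of $\operatorname{lcm}(1,\dots,b)$, which is not trivial.

**Lemma 3.2.** Let $G$ be just infinite, $1\ne K\trianglelefteq G$, $b\ge1$, and let $\mathcal M$ be a family of normal subgroups $M$ of $G$ with $M\le K$ and $|K:M|\le b$. Then $\bigcap\mathcal M\ne1$ (where $\bigcap\emptyset=K$).

*Proof.* $K$ has finite index, so it is infinite. Take distinct $f_0,\dots,f_b\in K$. For each $M\in\mathcal M$, two of them lie in the same left coset of $M$, so $M$ contains some $f_i^{-1}f_j$, $i<j$. Let $I_{ij}$ be the intersection of all $M\in\mathcal M$ containing $f_i^{-1}f_j$ ($=K$ if there are none). It is normal in $G$ and nontrivial, so it has finite index. Every $M$ occurs in some $I_{ij}$, so $\bigcap\mathcal M=\bigcap_{i<j}I_{ij}$ is a finite intersection of subgroups of finite index in an infinite group. It is nontrivial. $\square$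

**Lemma 3.3.** An infinite locally finite simple group $S$ satisfies no nontrivial law.

*Proof.* The plan is to find finite simple sections of $S$ of unbounded order. An abelian simple group is finite, so $S$ is non-abelian, and it contains finite non-abelian subgroups $F$ of arbitrarily large order (two non-commuting elements together with many others generate one). Fix such an $F$. As $S$ is simple, $S=\langle f^S\rangle$ for every $f\ne1$. So each $1\neq f\in F$ needs only finitely many conjugating elements to generate a group containing $F$, and we find a finite $Y$, $F\le Y\le S$, with $F\le\langle f^Y\rangle$ for all $1\ne f\in F$. In the same way there is a finite $Z\ge Y$ with $Y\le\langle y^Z\rangle$ for all $1\ne y\in Y$. Let $P=\langle Y^Z\rangle$. Then $P=\langle y^Z\rangle$ for every $1\ne y\in Y$.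

Let $N$ be maximal among the proper subgroups of $P$ that are normal in $Z$. If $1\ne y\in Y\cap N$, then $P=\langle y^Z\rangle\le N$, which is false; so $Y\cap N=1$. The chief factor $P/N$ of $Z$ is $T_1\times\dots\times T_m$ with isomorphic simple $T_i$, which are non-abelian because $F\le Y\leq P$ embeds in $P/N$. Pick $1\ne f_0\in F$ and $i$ such that the projection $\pi_i(f_0)\in T_i$ is not $1$. The kernel of $\pi_i$ on $Y$ is normal in $Y$ and does not contain $f_0$. If it contained some $1\ne f\in F$, it would contain $\langle f^Y\rangle\ge F\ni f_0$. So $F$ embeds in the finite simple group $T_i$, a section of $S$. As $|F|$ is unbounded, a nontrivial law of $S$ would contradict (J). $\square$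

**Lemma 3.4.** Let $G$ be a residually finite just infinite group satisfying a nontrivial law $w$. There are $1\ne K\trianglelefteq G$ (of finite index) and a family of subgroups $K_N\le K$ of finite index, normal in $G$, with $\bigcap K_N=1$ and all $K/K_N$ nilpotent.

*Proof.* For each normal subgroup $N$ of finite index choose a series $G/N=Q_0(N)\ge\dots\ge Q_m(N)=1$ as in Corollary 3.1; the pattern of types, and so $m$, is the same for all $N$. Put $G_i=\{g\in G: gN\in Q_i(N)\text{ for all }N\}\trianglelefteq G$. Then $G_0=G$, and $G_m=\bigcap N=1$. Let $i$ be maximal with $K:=G_i\ne1$. The map $K\to\prod_NQ_i(N)/Q_{i+1}(N)$ has kernel $G_{i+1}=1$.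

Suppose the $i$-th factor has type S. For each $N$, $G$ acts by conjugation on $Q_i(N)/Q_{i+1}(N)$ and permutes its simple direct factors. The group $K$ maps into $Q_i(N)/Q_{i+1}(N)$, so it acts by inner automorphisms and fixes each simple factor. Hence each $G$-orbit $O$ of factors has size at most $|G:K|$. The kernel of the map from $K$ to the partial product over $O$ is normal in $G$, and its index in $K$ is at most $c^{|G:K|}$. The intersection of these kernels over all $N$ and all $O$ is the kernel $G_{i+1}=1$ above, which contradicts Lemma 3.2. So the type is N, and we take for $K_N$ the kernel of $K\to Q_i(N)/Q_{i+1}(N)$. $\square$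

**Proof of Theorem B (from Theorem A).** Let $G$ be locally finite, just infinite, and satisfy a nontrivial law $w$.

First we show that $G$ is residually finite. Otherwise the intersection $D$ of all normal subgroups of finite index is nontrivial, so has finite index. $D$ has no proper subgroup of finite index: the intersection of the $G$-conjugates of such a subgroup would be normal of finite index in $G$, so would contain $D$. Let $1\ne x\in D$. Then $\langle x^G\rangle\le D$ has finite index, so $D=\langle x^G\rangle$. As $|G:D|<\infty$, $D$ is the normal closure in $D$ of finitely many conjugates of $x$. If the union of a chain of proper normal subgroups of $D$ were $D$, one member would contain these finitely many elements and so equal $D$. By Zorn's lemma $D$ has a maximal proper normal subgroup $M$. Then $D/M$ is simple, infinite (as $M$ has infinite index), locally finite and satisfies $w$, which contradicts Lemma 3.3.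

Now Lemma 3.4 supplies $K$ and $(K_N)$, and Lemma 2.2 says that they do not exist. $\square$

## 4. Perturbing a word along a normal subgroup

We turn to Theorem A. Fix $k$, and let $\mathfrak F$ be the free group on $x_1,\dots,x_k$. Write ${}^gt=gtg^{-1}$. For $h\in G^k$ and an element $a=\sum c_ju_j$ of a group ring of $\mathfrak F$ put $a(h)=\sum c_ju_j(h)$. All random elements of finite sets are uniform and independent. For an $\mathbb F_rG$-module $A$, the dual $A^*$ carries the action $g\chi=\chi\circ g^{-1}$.

Let $Q\trianglelefteq G$ be finite groups, $h\in G^k$, $t\in Q^k$, and $th=(t_1h_1,\dots,t_kh_k)$. Let $v=y_1\cdots y_\ell$ be a reduced word, $y_m=x_{i_m}^{\varepsilon_m}$. Then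
$$v(th)=\rho_v(h,t)\,v(h),\qquad \rho_v(h,t)=\prod_{m=1}^{\ell}{}^{P_m(h)}\bigl(t_{i_m}^{\varepsilon_m}\bigr)\in Q, \tag{4.1}$$
where $P_m$ is the prefix of $v$ of length $m-1$ if $\varepsilon_m=1$, and of length $m$ if $\varepsilon_m=-1$. For one letter this says $t_ih_i=t_i\cdot h_i$ and $(t_ih_i)^{-1}={}^{h_i^{-1}}(t_i^{-1})\,h_i^{-1}$. If $v=v'y$, then $v(th)=\rho_{v'}v'(h)\rho_yy(h)=\rho_{v'}\,{}^{v'(h)}\rho_y\,v(h)$, so induction on $\ell$ gives (4.1).

Put $D_iv=\sum_{i_m=i}\varepsilon_mP_m\in\mathbb Z\mathfrak F$, and for any $G$-module $A$ define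
$$\delta_v(h):A^k\to A,\qquad \delta_v(h)(\bar t)=\sum_iD_iv(h)\,\bar t_i .$$
If $A$ is an abelian $G$-equivariant quotient of $Q$, the image of $\rho_v(h,t)$ in $A$ is $\delta_v(h)(\bar t)$. For $\chi\in A^*$ write $\chi\delta_v(h)=\chi\circ\delta_v(h)$; this is $0$ if and only if $\chi\circ D_iv(h)=0$ for all $i$.

*Example.* For $v=x_1x_2x_1^{-1}x_2^{-1}$ the $P_m$ are $1$, $x_1$, $x_1x_2x_1^{-1}$, $v$. So $D_1v=1-x_1x_2x_1^{-1}$, $D_2v=x_1-v$, and (4.1) reads $v(th)=t_1\cdot{}^{h_1}t_2\cdot{}^{h_1h_2h_1^{-1}}t_1^{-1}\cdot{}^{v(h)}t_2^{-1}\cdot v(h)$.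

If $A\rtimes G$ satisfies $w$, then $w(th)=w(h)=1$, so $\delta_w(h)=0$ on $A^k$ for all $h\in G^k$. We want to say this with as short words as possible. Let $\mathcal V_\ell$ be the set of nontrivial elements of $\mathfrak F$ of length at most $\ell$. For a field $F$ let $\mathcal A_\ell(F)$ be the set of
$$a=\sum_{q=0}^{s-1}c_qv_q,\qquad 1\le s\le\ell,\quad c_q\in F^\times,\quad v_0=1,\quad v_1,\dots,v_{s-1}\text{ distinct in }\mathcal V_{\ell-1}.$$

**Lemma 4.1.** Let $a\in F\mathfrak F$, $g\in\mathfrak F$, $M$ an $FG$-module, $x\in M$. Then $P_h\bigl((gag^{-1})(h)x=0\bigr)=P_h\bigl(a(h)x=0\bigr)$.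

*Proof.* We have $(gag^{-1})(h)=a(h')$ with $h'={}^{g(h)}h$. Now $g(h')={}^{g(h)}g(h)=g(h)$, so $h$ can be recovered as ${}^{g(h')^{-1}}h'$, and $h\mapsto h'$ is a bijection of $G^k$. $\square$

**Lemma 4.2.** Let $v\in\mathcal V_\ell$ and let $r$ be a prime. There is $a\in\mathcal A_\ell(\overline{\mathbb F}_r)$ such that for every finite $G$, every finite $\mathbb F_rG$-module $A$ and every $\chi\in A^*$: $P_h(\chi\delta_v(h)=0)\le P_h(a(h)\chi=0)$.

*Proof.* The element $a$ will be one of the derivatives of $v$, moved by a conjugation so that it starts with a constant. As $\mathcal A_{\ell'}\subseteq\mathcal A_\ell$ for $\ell'\le\ell$, we may assume that $v$ has length exactly $\ell$.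

For fixed $i$ the $P_m$ with $i_m=i$ are distinct. Prefixes are equal only if their lengths are, and $P_m=P_{m'}$ with $m<m'$ forces $m'=m+1$, $\varepsilon_m=-1$, $\varepsilon_{m'}=1$, that is, a subword $x_i^{-1}x_i$.

Next choose $i$ occurring in $v$ such that $|P_m^{-1}P_{m'}|\le\ell-1$ whenever $i_m=i_{m'}=i$. This is possible: $|P_m^{-1}P_{m'}|$ is the difference of the lengths of two prefixes, so the condition fails for $i$ only if $1$ and $v$ are both among the $P_m$ with $i_m=i$, i.e. $y_1=x_i$ and $y_\ell=x_i^{-1}$. Then $v$ is not a power of $x_i$, another index $i'$ occurs in $v$, and $i'$ works because $y_1\ne x_{i'}$.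

Since $\chi\circ g=g^{-1}\chi$, we have $\chi\circ D_iv(h)=d(h)\chi$ with $d=\sum_{i_m=i}\varepsilon_mP_m^{-1}$. Fix $m_0$ with $i_{m_0}=i$, and put $g=P_{m_0}$, $a=dg$. The elements $P_m^{-1}P_{m_0}$ are distinct, of length at most $\ell-1$, at most $\ell$ in number, and include $1$. So $a\in\mathcal A_\ell(\overline{\mathbb F}_r)$. As $g^{-1}dg=g^{-1}a$, Lemma 4.1 gives $P(d(h)\chi=0)=P(g(h)^{-1}a(h)\chi=0)=P(a(h)\chi=0)$. $\square$

*Example.* For the commutator and $i=1$ we get $d=1-x_1x_2^{-1}x_1^{-1}$; with $m_0=1$, $g=1$ and $a=d\in\mathcal A_4$. For $v=x_1x_2x_1^{-1}$ the index $1$ is not allowed ($1$ and $v$ differ by length $3=\ell$), and $i=2$ gives $d=x_1^{-1}$, $a=1$.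

## 5. Difference operators turn one law into a union of laws

Theorem A should come from an induction down a tower of sections of a soluble group. Let us try it in the most direct way and see where it stops.

Let $Q\trianglelefteq G$ act on an $FG$-module $M$ ($F$ algebraically closed) through an elementary abelian $r$-group $A$, $r\ne\operatorname{char}F$, with $C_M(Q)=0$. We write $A$ additively, and $\pi(b)$ for the operator by which $b\in A$ acts, so $\pi(b+b')=\pi(b)\pi(b')$. Fix a generator $\zeta$ of the group $\mu_r\subset F^\times$ of $r$-th roots of unity. Then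
$$M=\bigoplus_{\chi\in A^*}M_\chi,\qquad \pi(b)=\zeta^{\chi(b)}\text{ on }M_\chi,\qquad gM_\chi=M_{g\chi}\ (g\in G),\qquad M_0=C_M(Q)=0. \tag{5.1}$$
For the third statement, if $z\in M_\chi$, then $\pi(b)gz=g\,\pi(g^{-1}b)z=\zeta^{\chi(g^{-1}b)}gz$.

Suppose that $a=c_0+c_1v_1\in\mathcal A_\ell(F)$ and $0\ne x\in M$ satisfy $a(h)x=0$ for all $h\in G^k$. Put $\delta_1=\delta_{v_1}(h)$. Replacing $h$ by $th$, $t\in Q^k$, we get $c_0x+c_1\pi(\delta_1(\bar t))v_1(h)x=0$. Multiply by $\pi(\delta_1(\bar t))^{-1}$ and subtract from $c_0x+c_1v_1(h)x=0$: the second term cancels, and $c_0\bigl(1-\pi(\delta_1(\bar t))^{-1}\bigr)x=0$. Choose $\chi$ with $x_\chi\ne0$. Then $\chi(\delta_1(\bar t))=0$ for all $\bar t$, so $\chi\delta_{v_1}(h)=0$ for all $h$. By Lemma 4.2 we have again a relation "for all $h$", now on the module $A^*$ of the next section of the tower, and with the shorter word $v_1\in\mathcal V_{\ell-1}$. So far the induction works.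

With three terms, $a=c_0+c_1v_1+c_2v_2$, two differences are needed, and the same computation (done in general in (9.2)) gives
$$\bigl(1-\pi(\delta_1(\bar t_1))^{-1}\bigr)\bigl(1-\pi(\delta_2(\bar t_2))^{-1}\bigr)x=0\qquad\text{for all }h,t_1,t_2 .$$
So for each $h$, $\chi\delta_1(h)=0$ *or* $\chi\delta_2(h)=0$. Which of the two holds depends on $h$. We get no relation that holds for all $h$, only a covering of $G^k$ by two sets, and the hypothesis "no short relation holds for all $h$" says nothing about a union. Such coverings do occur: if $G$ is cyclic of order $2$ acting on a line by sign, in characteristic not $2$, then for all $(h_1,h_2)\in G^2$ one of $1-h_1$, $1-h_2$, $1-h_1h_2$ kills the line, and none of them does so for all $h$.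

What survives is a density: if $s-1$ sets cover $G^k$, one of them has density at least $1/(s-1)$. So we should not ask whether $a(h)x=0$ holds for all $h$, but how often, and prove that in tall towers it holds rarely. The computation above will show a second quantity to follow. If $x$ has few nonzero components $x_\chi$, differences lose too much; but then $a(h)x=0$ forces $v_q(h)^{-1}\chi$ to fall into a small set of characters, and so we also need to know how often $v(h)x=y$.

## 6. The classes $\mathcal T_n$ and two probabilities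

We consider pairs $(G,M)$: $G$ a finite group, $M\ne0$ a finite-dimensional $FG$-module, $F$ algebraically closed of positive characteristic. The class $\mathcal T_n$ records that below $M$ there are $n$ further levels.

**Definition 6.1.** $\mathcal T_0$ consists of all such pairs. $(G,M)\in\mathcal T_{n+1}$ if $M=\bigoplus_jM_j$ with nonzero $G$-submodules $M_j$, and for each $j$ there are $Q\trianglelefteq G$ and a prime $r\ne\operatorname{char}F$ such that the image $R$ of $Q$ in $GL(M_j)$ is an $r$-group, $C_{M_j}(Q)=0$, one of

* (A) $R$ is elementary abelian,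
* (E) $R$ is non-abelian and $\Phi(R)=Z(R)$ consists of scalars

holds, and for $A=R/\Phi(R)$ (a $G$-module by conjugation) $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$.

As $C_{M_j}(Q)=0$, we have $R\ne1$ and $A\ne0$.

*Examples.* Let $G=C_2$ act by sign on a line in characteristic $3$. With $Q=G$, $r=2$, $A=\mathbb F_2$ this is type (A), so the pair is in $\mathcal T_1$. Here $P_h(h_1x=x)=\frac12$ for $x\neq 0$. Next let $G=S_3$ act on $M=\overline{\mathbb F}_2^{\,2}$, an element of order $3$ acting by $\operatorname{diag}(\omega,\omega^2)$, where $\omega\ne1=\omega^3$, and an involution swapping the coordinates. Take $Q=C_3$, $r=3$: there are no fixed vectors, $A=\mathbb F_3$, and $G$ acts on $A^*$ by sign, which is in $\mathcal T_1$ as just seen. So $(S_3,M)\in\mathcal T_2$. An element of order $3$ fixes no nonzero vector, so stabilizers of nonzero vectors have order at most $2$ and $P_h(h_1x=y)\le\frac13$ for $x\ne0$. For type (E) take $G=SL_2(3)$ acting on $\overline{\mathbb F}_3^{\,2}$, $Q=Q_8$, $r=2$: $\Phi(Q_8)=Z(Q_8)=\{\pm1\}$ are scalars, and $A=\mathbb F_2^2$.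 On $A^*\otimes\overline{\mathbb F}_2$ the group acts through $C_3$ without fixed vectors, which is type (A) with $r=3$. So this pair is in $\mathcal T_2$.

*Membership depends only on the image.* Let $\hat G$ be the image of $G$ in $GL(M)$. Then $(G,M)\in\mathcal T_n$ if and only if $(\hat G,M)\in\mathcal T_n$. This is clear for $n=0$. Assume it for $n$. If $Q\trianglelefteq G$ is as in the definition for $M_j$, its image $\hat Q\trianglelefteq\hat G$ has the same image $R$ in $GL(M_j)$; conversely, given $\hat Q\trianglelefteq\hat G$, its full preimage $Q\trianglelefteq G$ has the same image in $GL(M_j)$. The conjugation action of $G$ on $R$, and so on $A$, factors through $\hat G$. So $G$ and $\hat G$ have the same image in $GL(A^*\otimes\overline{\mathbb F}_r)$, and the hypothesis for $n$ applies.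

Put
$$\beta_n(\ell)=\sup P_h\bigl(v(h)x=y\bigr),\qquad\gamma_n(\ell)=\sup P_h\bigl(a(h)x=0\bigr)$$
over all $(G,M)\in\mathcal T_n$, $v\in\mathcal V_\ell$, $a\in\mathcal A_\ell(F)$, $0\ne x\in M$, $y\in M$ ($h\in G^k$ uniform); the supremum over an empty set is $0$. Both are at most $1$ and non-decreasing in $\ell$.

**Theorem 6.2.** For all $\ell\ge1$ (and fixed $k$): $\gamma_n(\ell)\to0$ and $\beta_n(\ell)\to0$ as $n\to\infty$.

*Proof, from Lemmas 7.1 and 9.1 below.* $\gamma_n(1)=0$, as $\mathcal A_1$ consists of nonzero constants. Lemma 7.1 says that $\gamma_n(\ell)\to0$ implies $\beta_n(\ell)\to0$. Lemma 9.1 says that, for $\ell\ge2$, $\beta_n(\ell-1)\to0$ and $\gamma_n(\ell-1)\to0$ imply $\gamma_n(\ell)\to0$. Induct on $\ell$. $\square$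

In both lemmas we start from $(G,M)\in\mathcal T_{n+1}$ and $0\ne x\in M$. Projecting onto a summand $M_j$ with $x_j\ne0$ can only increase the probabilities, so we may assume $M=M_j$, with $Q,R,r,A$ as in Definition 6.1. Note that $Q$ acts trivially on $A$, and that for $t$ uniform in $Q^k$ the image $\bar t$ is uniform in $A^k$. Since $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$, Lemma 4.2 gives for $v\in\mathcal V_\ell$
$$P_h(\chi\delta_v(h)=0)\le\gamma_n(\ell)\qquad(0\ne\chi\in A^*). \tag{6.1}$$
For fixed $h$, a random $\chi\in A^*$ vanishes on $\operatorname{Im}\delta_v(h)$ with probability $1/|\operatorname{Im}\delta_v(h)|$. Averaging over $\chi$, and treating $\chi=0$ separately,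
$$\mathbb E_h\frac1{|\operatorname{Im}\delta_v(h)|}=P_{h,\chi\in A^*}(\chi\delta_v(h)=0)\le\gamma_n(\ell)+\frac1{|A|}. \tag{6.2}$$

## 7. The recursion for $\beta$

**Lemma 7.1.** For every integer $T\ge2$:
$$\beta_{n+1}(\ell)\le\max\Bigl\{\tfrac1T+\gamma_n(\ell),\;T\gamma_n(\ell)+\bigl(1-\tfrac1T\bigr)\beta_n(\ell)\Bigr\}.$$
Hence $\gamma_n(\ell)\to0$ implies $\beta_n(\ell)\to0$.

*Proof.* **Step 1.** The purpose is to attach to each vector a nonzero space of characters that moves with it. For $0\ne z\in M$ let $I_z\le A$ be the image of $\mathrm{Stab}_Q(z)$. If $I_z=A$, the image $S$ of $\mathrm{Stab}_Q(z)$ in $R$ satisfies $S\Phi(R)=R$, so $S=R$. As the kernel of $Q\to R$ also fixes $z$, this means $z\in C_M(Q)=0$, a contradiction. So $W_z:=\{\chi\in A^*:\chi|_{I_z}=0\}\ne0$. For $g\in G$ we have $I_{gz}=gI_z$ and $W_{gz}=gW_z$; for $g\in Q$, $W_{gz}=W_z$ since $Q$ acts trivially on $A$.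

**Step 2.** Now we bound the probability by perturbing $h$ along $Q$. Let $v\in\mathcal V_\ell$, $x\ne0$. If $y=0$ the probability is $0$; let $y\ne0$. For $h\in G^k$, $t\in Q^k$ uniform, $th$ is uniform, so $P(v(h)x=y)=P(\rho_v(h,t)v(h)x=y)$. Fix $h$ and put $z=v(h)x$. If equality holds for some $t$, then $y\in Qz$, so $I_y=I_z$ and $W_y=W_z=v(h)W_x$. The set $\{g\in Q:gz=y\}$ is then a coset of $\mathrm{Stab}_Q(z)$, so $\delta_v(h)(\bar t)$ must lie in a fixed coset of $I_y$. As $\delta_v(h)(\bar t)$ is uniform in the subgroup $L=\operatorname{Im}\delta_v(h)$, this has probability at most $1/|L:L\cap I_y|$. Restriction to $L$ maps $W_y=(A/I_y)^*$ onto $(L/(L\cap I_y))^*$, with kernel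
$$U_h=\{\chi\in W_y:\chi\delta_v(h)=0\}.$$
So $|L:L\cap I_y|=|W_y|/|U_h|$, and
$$P(v(h)x=y)\le\mathbb E_h\Bigl[\mathbf 1_{v(h)W_x=W_y}\,\frac{|U_h|}{|W_y|}\Bigr],\qquad\mathbb E|U_h|\le1+|W_y|\gamma_n(\ell), \tag{7.1}$$
the second by (6.1).

**Step 3.** We evaluate (7.1) according to $W=|W_y|\ge2$. If $W\ge T$, the bound is at most $\frac1W+\gamma_n(\ell)\le\frac1T+\gamma_n(\ell)$. Let $W<T$. By (6.1), $P(U_h\ne0)\le W\gamma_n(\ell)$. If $U_h=0$, the quotient is $\frac1W$, and it counts only if $v(h)W_x=W_y$. Fix $0\ne\chi\in W_x$. Then $v(h)\chi\in W_y\setminus\{0\}$, which has probability at most $(W-1)\beta_n(\ell)$, because $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$. So the bound is at most $W\gamma_n(\ell)+\frac{W-1}W\beta_n(\ell)\le T\gamma_n(\ell)+(1-\frac1T)\beta_n(\ell)$.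

**Step 4.** Finally the limit. If $\gamma_n(\ell)\to0$ and $\beta^*=\limsup\beta_n(\ell)\le1$, then $\beta^*\le\max\{\frac1T,(1-\frac1T)\beta^*\}$ for every $T\ge2$, so $\beta^*\le\frac1T$ for every $T$, and $\beta^*=0$. $\square$

## 8. Cubes in dense sets and sparse sums of characters

Two counting lemmas prepare the recursion for $\gamma$. The first replaces "for all $t$" in the difference argument of Section 5.

**Lemma 8.1 (cubes).** Let $Z$ be a subset of density $\mu$ of a finite group $U$, and $t,t_1,\dots,t_L\in U$ uniform. For $\omega\subseteq[L]=\{1,\dots,L\}$ let $t_\omega=\prod_{e\in\omega}t_e$ (increasing order). Then $P(t_\omega t\in Z\ \forall\omega)\ge\mu^{2^L}$.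

*Proof.* Put $Z_0=Z$, $Z_j=Z_{j-1}\cap t_j^{-1}Z_{j-1}$. Then $t\in Z_j$ if and only if $t$ and $t_jt$ are in $Z_{j-1}$, so $Z_L$ is the set of $t$ in question. Given $Z_{j-1}$, the expected density of $Z_j$ over $t_j$ is the square of the density of $Z_{j-1}$. By Jensen's inequality $\mathbb E\mu(Z_j)=\mathbb E\mu(Z_{j-1})^2\ge(\mathbb E\mu(Z_{j-1}))^2$; apply this $L$ times. $\square$

For example, if $Z$ is a subgroup, the event says $t,t_1,\dots,t_L\in Z$ and has probability $\mu^{L+1}$.

**Lemma 8.2 (sparse sums).** There are $\eta(m,r)$ with $\eta(m,r)\to0$ as $r\to\infty$ ($r$ prime, $m$ fixed) such that, if $\psi_1,\dots,\psi_{m'}$, $1\le m'\le m$, are distinct characters $\mathbb F_r^N\to\mu_r\subset F^\times$ and $c_i\in F^\times$ ($\operatorname{char}F\ne r$), then $P_g(\sum c_i\psi_i(g)=0)\le\eta(m,r)$.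

For two characters, $c_1\psi_1+c_2\psi_2=0$ prescribes the value of $\psi_1\psi_2^{-1}$, which has probability at most $1/r$. For $r=2$ this can be $\frac12$, so large $r$ is needed.

*Proof.* If $m'=1$ the probability is $0$, and we put $\eta(1,r)=0$. Let $m'\ge2$. Let $\zeta$ generate $\mu_r$ and write $\psi_i=\zeta^{f_i}$ with distinct linear $f_i$. For random $y\in\mathbb F_r^N$, two given $f_i$ agree at $y$ with probability $1/r$, so the $f_i(y)$ are distinct with probability at least $1-m^2/2r$. Replace $g$ by $g+uy$ with $u\in\mathbb F_r$ uniform; this is again uniform. Fix $g$ and such a $y$. After division by $\zeta^{uf_1(y)}$ we must bound the number of zeros $u$ of $\sum c_i'\zeta^{un_i}$, where $c_i'\in F^\times$ and the $n_i=f_i(y)-f_1(y)$ are distinct mod $r$, $n_1=0$.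

The idea is to make the exponents small. Let $H=\lfloor(r-1)^{1/(m'-1)}\rfloor\ge1$. Since $H^{m'-1}<r$, two of the $r$ points $(cn_i/r\bmod1)_{2\le i\le m'}$, $0\le c<r$, lie in the same of $H^{m'-1}$ boxes of side $1/H$. Their difference gives $1\le c\le r-1$ and integers $k_i\equiv cn_i$ mod $r$ with $|k_i|\le r/H$ for all $i$, $k_1=0$. The $k_i$ are distinct, since $c$ is invertible mod $r$. Substituting $u=cu'$ and $z=\zeta^{u'}$ we get the Laurent polynomial $\sum c_i'z^{k_i}$ with distinct exponents in $[-r/H,r/H]$. It is nonzero and has at most $2r/H$ zeros in $\mu_r$. So the conditional probability is at most $2/H$, and $\eta(m,r)=m^2/2r+2/\lfloor(r-1)^{1/(m-1)}\rfloor$ works for $m\ge2$. $\square$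

## 9. The recursion for $\gamma$: elementary abelian sections

**Lemma 9.1.** Let $\ell\ge2$. If $\beta_n(\ell-1)\to0$ and $\gamma_n(\ell-1)\to0$ as $n\to\infty$, then $\gamma_n(\ell)\to0$.

The proof fills Sections 9–11. Let $(G,M)\in\mathcal T_{n+1}$ (reduced to one summand), $a=\sum_{q<s}c_qv_q\in\mathcal A_\ell(F)$, $x\ne0$, and put
$$p=P_h(a(h)x=0),\qquad\beta=\beta_n(\ell-1),\qquad\gamma=\gamma_n(\ell-1).$$
If $s=1$, then $p=0$. Let $2\le s\le\ell$ and $\varepsilon\in(0,1)$. We show that $p\le\varepsilon$ if $\beta$ and $\gamma$ are *small*, which will always mean: smaller than a positive constant depending only on $\varepsilon,\ell,k,s$. Taking the minimum over the finitely many $s\le\ell$ we get $\gamma_{n+1}(\ell)\le\varepsilon$ for all large $n$, which is Lemma 9.1.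

Write $\delta_q=\delta_{v_q}(h)$ (on $A^k$) and $\rho_q=\rho_{v_q}$; so $\delta_0=0$. For $t\in Q^k$, $\delta_q$ does not change when $h$ is replaced by $th$, as $Q$ acts trivially on $A$. Put
$$Z_h=\{t\in Q^k:a(th)x=0\},\qquad X_q(t)=v_q(th)x .$$
Then $X_0(t)=x$ and $p=\mathbb E_h\mu(Z_h)$, $\mu$ denoting density. Let $m$ be minimal with $2^m\ge s$, and $L=m(s-1)$. By Lemma 8.2 we can choose $r_0$ such that for all primes $r\ge r_0$
$$\frac{s-1}r\le\tfrac12\varepsilon^{2^{s-1}},\qquad\frac{4^L}r+\eta(2^L,r)\le\tfrac12\varepsilon^{2^L}.$$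
For a subspace $W_0\le A^*$, (6.1) with $\ell-1$ in place of $\ell$ gives
$$P_h\bigl(\exists q\ge1,\ 0\ne\chi\in W_0:\ \chi\delta_q(h)=0\bigr)\le(s-1)|W_0|\gamma. \tag{9.1}$$
Off this event, for each $q\ge1$, the functionals $\chi\delta_q$, $\chi$ in a basis of $W_0$, are linearly independent on $A^k$, so for uniform $\bar t\in A^k$ the vector $(\chi(\delta_q\bar t))_\chi$ is uniform in $\mathbb F_r^{\dim W_0}$.

Now let $R$ be of type (A), so $R=A$. We use the notation (5.1). We write $\delta_q(t')$ for $\delta_q(\bar t')$.

**Step 1.** We isolate the constant term of $a$ by $s-1$ differences. By (4.1), $X_q(t't)=\pi(\delta_q(t'))X_q(t)$, so $X_q(t_\omega t)=\prod_{e\in\omega}\pi(\delta_q(t_e))X_q(t)$. If $t_\omega t\in Z_h$ for all $\omega\subseteq[s-1]$, then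
$$0=\sum_\omega(-1)^{|\omega|}\prod_{e\in\omega}\pi(\delta_e(t_e))^{-1}a(t_\omega th)x=\sum_qc_q\prod_{e=1}^{s-1}\bigl(1-\pi(\delta_e(t_e))^{-1}\pi(\delta_q(t_e))\bigr)X_q(t)=c_0\prod_{e=1}^{s-1}\bigl(1-\pi(\delta_e(t_e))^{-1}\bigr)x, \tag{9.2}$$
since for $q\ge1$ the factor with $e=q$ vanishes. Let $S=\{\chi:x_\chi\ne0\}\ne\emptyset$; by (5.1), $0\notin S$. The $\chi$-component of (9.2) says that $\chi(\delta_e(t_e))=0$ for some $e$. By Jensen's inequality and Lemma 8.1 (in $Q^k$, with $s-1$ in place of $L$),
$$p^{2^{s-1}}\le\mathbb E_h\mu(Z_h)^{2^{s-1}}\le P_{h,t_1,\dots,t_{s-1}}\bigl(\forall\chi\in S\ \exists e:\ \chi(\delta_e(t_e))=0\bigr). \tag{9.3}$$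

**Step 2.** We bound the right side of (9.3), or $p$ itself, in three cases. Choose $d$ with $(1-2^{-(s-1)})^d\le\frac12\varepsilon^{2^{s-1}}$.

*Case $r\ge r_0$.* Use one $\chi\in S$. For each $e$, $\chi\delta_e=0$ has probability at most $\gamma$, and otherwise $\chi(\delta_e(t_e))$ is uniform in $\mathbb F_r$. So $p^{2^{s-1}}\le(s-1)(\gamma+\frac1r)\le\varepsilon^{2^{s-1}}$ if $\gamma$ is small.

*Case $r<r_0$, and $S$ contains $d$ independent elements $\chi_1,\dots,\chi_d$.* Let $W_0$ be their span. Off the event (9.1), the values $\chi_i(\delta_e(t_e))$, $i\le d$, $e<s$, are, given $h$, independent and uniform in $\mathbb F_r$. So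
$$p^{2^{s-1}}\le(s-1)r_0^d\gamma+\Bigl(1-\bigl(1-\tfrac1r\bigr)^{s-1}\Bigr)^d\le(s-1)r_0^d\gamma+\bigl(1-2^{-(s-1)}\bigr)^d\le\varepsilon^{2^{s-1}}$$
if $\gamma$ is small.

*Case $r<r_0$ and $\dim\langle S\rangle<d$.* Then $|S|\le r_0^d$, and here $\beta$ helps. Fix $\chi\in S$. By (5.1) the $\chi$-component of $a(h)x$ is $c_0x_\chi+\sum_{q\ge1}c_qv_q(h)x_{v_q(h)^{-1}\chi}$. If it vanishes, then $v_q(h)^{-1}\chi\in S$ for some $q\ge1$. As $v_q^{-1}\in\mathcal V_{\ell-1}$ and $\chi\ne0$ in a module of a pair from $\mathcal T_n$, $p\le(s-1)r_0^d\beta\le\varepsilon$ if $\beta$ is small.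

This finishes type (A).

## 10. Non-abelian sections and a count of unknowns

Let $R$ be of type (E). Commutators in $R$ lie in $\Phi(R)=Z(R)$, so they are scalars, and $[g,g']^r=[g^r,g']=1$ because $g^r\in\Phi(R)$. So for $g,g'\in R$, with images $\bar g,\bar g'\in A$,
$$gg'=\kappa(\bar g,\bar g')\,g'g,\qquad\kappa:A\times A\to\mu_r,\qquad\kappa=\zeta^{\langle\cdot,\cdot\rangle}, \tag{10.1}$$
where $\langle\cdot,\cdot\rangle$ is a bilinear alternating form on $A$. It is nondegenerate, since $Z(R)=\Phi(R)$. Two elements of $R$ over the same element of $A$ differ by a scalar, and conjugation by elements of $R$ changes elements of $R$ by scalars. We also note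
$$\frac1{|A|}\le\beta: \tag{10.2}$$
for $0\ne\chi\in A^*$ we have $\sum_{y\in A^*}P(h_1\chi=y)=1$, and each summand is at most $\beta_n(1)\le\beta$.

Formula (9.2) is no longer available: the operators do not commute, and passing from $t$ to $t_\omega t$ produces scalars that depend on $q$ and $\omega$. The coefficients $(-1)^{|\omega|}$ then do not cancel anything. But we may let linear algebra choose coefficients, provided that there are more unknowns than conditions; this is why the cube now has dimension $L=m(s-1)$ and not $s-1$.

**Lemma 10.1.** Let $e\mapsto q(e)$ be a map $[L]\to\{1,\dots,s-1\}$ all of whose fibers $E_q$ have size $m$. For all $h\in G^k$ and $t,t_1,\dots,t_L\in Q^k$ there are $(\alpha_\omega)_{\omega\subseteq[L]}\in F^{2^L}\setminus\{0\}$ and $B_\omega\in R$ lying over $-b_\omega$, where $b_\omega=\sum_{e\in\omega}b_e$ and $b_e=\delta_{q(e)}(\bar t_e)$, depending only on $(h,t,t_1,\dots,t_L)$ and not on $x$, such that $t_\omega t\in Z_h$ for all $\omega$ implies $\sum_\omega\alpha_\omega B_\omega x=0$. Consequently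
$$p^{2^L}\le P_{h,t,t_1,\dots,t_L}\Bigl(\sum_\omega\alpha_\omega B_\omega x=0\Bigr). \tag{10.3}$$

*Proof.* **Step 1.** We compute $X_q(t_\omega t)$ up to scalars. For $t',t''\in Q^k$ we have $v_q(t't''h)=\rho_q(t''h,t')v_q(t''h)$. By (4.1), $P_m(t''h)\in Q\,P_m(h)$ for the prefixes $P_m$ of $v_q$, so each factor of $\rho_q(t''h,t')$ acts as the corresponding factor of $\rho_q(h,t')$ conjugated by an element of $Q$. Hence $\rho_q(t''h,t')$ acts as a scalar times $\Gamma_q(t'):=$ the image of $\rho_q(h,t')$ in $R$, which lies over $\delta_q(\bar t')$. Repeating this,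
$$X_q(t_\omega t)=(\text{scalar})\prod_{e\in\omega}\Gamma_q(t_e)\,X_q(t),$$
with scalars in $F^\times$ that do not depend on $x$.

**Step 2.** We multiply by suitable elements so that, for each $q\geq 1$, many of the resulting vectors lie on one line. Put $B_\omega=\bigl(\prod_{e\in\omega}\Gamma_{q(e)}(t_e)\bigr)^{-1}$; it lies over $-b_\omega$. For $q\ge1$, $B_\omega\prod_{e\in\omega}\Gamma_q(t_e)$ lies over $\sum_{e\in\omega}(\delta_q-\delta_{q(e)})(\bar t_e)$, in which the terms with $e\in E_q$ vanish. For $\omega'\subseteq[L]\setminus E_q$ fix $C_{q,\omega'}\in R$ over $\sum_{e\in\omega'}(\delta_q-\delta_{q(e)})(\bar t_e)$. Then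
$$B_\omega X_q(t_\omega t)=z_{q,\omega}\,C_{q,\omega\setminus E_q}X_q(t),\qquad z_{q,\omega}\in F^\times\text{ independent of }x .$$

**Step 3.** Now we choose the coefficients. The linear system
$$\sum_{\omega:\ \omega\setminus E_q=\omega'}\alpha_\omega z_{q,\omega}=0\qquad(1\le q\le s-1,\ \omega'\subseteq[L]\setminus E_q)$$
has $2^L$ unknowns and $(s-1)2^{L-m}<2^L$ equations, so it has a nonzero solution; fix one. If $t_\omega t\in Z_h$ for all $\omega$, then
$$0=\sum_\omega\alpha_\omega B_\omega\,a(t_\omega th)x=\sum_qc_q\sum_\omega\alpha_\omega B_\omega X_q(t_\omega t)=c_0\sum_\omega\alpha_\omega B_\omega x,$$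
because $X_0=x$ and for $q\ge1$ the inner sum is $\sum_{\omega'}\bigl(\sum_{\omega\setminus E_q=\omega'}\alpha_\omega z_{q,\omega}\bigr)C_{q,\omega'}X_q(t)=0$. The last claim follows from Jensen's inequality and Lemma 8.1: $p^{2^L}\le\mathbb E_h\mu(Z_h)^{2^L}\le P(t_\omega t\in Z_h\ \forall\omega)$. $\square$

**The case $r\ge r_0$.** We use that $\alpha_\omega$ and $B_\omega$ do not depend on $x$, and move $x$ by a random element of $Q$. For $g\in Q$ we have $P_h(a(h)gx=0)=p$, since $a(h)g=g\,a(g^{-1}hg)$ and $h\mapsto g^{-1}hg$ preserves the distribution. So Lemma 10.1 applies to $gx$ with the same $\alpha_\omega,B_\omega$, and averaging over $g$,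
$$p^{2^L}\le P\Bigl(\sum_\omega\alpha_\omega B_\omega gx=0\Bigr),\qquad g\text{ uniform in }Q\text{ and independent of all else.}$$
Consider first the event that $b_\omega=b_{\omega'}$ for some $\omega\ne\omega'$. For a given pair pick $e$ in the symmetric difference $\omega\triangle\omega'$ and condition on $h$ and all $t_{e'}$, $e'\ne e$: then $b_e$, uniform in $\operatorname{Im}\delta_{q(e)}(h)$, must take one prescribed value. By (6.2) and $|A|\ge r$, the event has probability at most $4^L(\gamma+\frac1r)$. If the $b_\omega$ are distinct, then by (10.1)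
$$\sum_\omega\alpha_\omega B_\omega gx=g\sum_\omega\alpha_\omega\kappa(-b_\omega,\bar g)B_\omega x,$$
and the characters $\kappa(-b_\omega,\cdot)$ of $A$ are distinct by nondegeneracy. Some $\alpha_\omega B_\omega x$ is nonzero; apply a linear functional that does not vanish on it. Lemma 8.2, applied to the terms with nonzero coefficient, bounds the conditional probability over $\bar g\in A$ by $\eta(2^L,r)$. So
$$p^{2^L}\le4^L\Bigl(\gamma+\frac1r\Bigr)+\eta(2^L,r)\le4^L\gamma+\tfrac12\varepsilon^{2^L}\le\varepsilon^{2^L}$$
if $\gamma$ is small.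

## 11. Extraspecial-type sections for small primes: isotropic subspaces

Let $R$ be of type (E) and $r<r_0$. Sparse sums are now useless. Suppose that $p\ge\varepsilon$; we derive a contradiction for small $\beta,\gamma$. The plan is to find a large isotropic subspace $A_0\le A$ such that $x$ involves only a small proportion of the characters of its preimage (this uses $p\ge\varepsilon$ and a commuting version of (9.2)), and then to see that a relation $\sum\alpha_\omega B_\omega x=0$ is unlikely, since the $B_\omega$ shift these characters at random.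

Let $\varrho=1-2^{-(s-1)}$ and choose successively $K$ with $4^L\varrho^K\le\frac12\varepsilon^{2^L}$; $d_0=K(s-1)$; $d$ with $2^{d_0-d}<(\varepsilon/2)^{2^{s-1}K}$ (so $d>d_0$); $c=k\ell^2$; $D=s+d(1+c^2)+2c^2+1$.

**Step 1.** We fix a tuple $h$ for which $Z_h$ is dense and all $\delta_q$ have large rank. Since $\varepsilon\le\mathbb E_h\mu(Z_h)\le\frac\varepsilon2+P_h(\mu(Z_h)\ge\frac\varepsilon2)$, we have $P_h(\mu(Z_h)\ge\frac\varepsilon2)\ge\frac\varepsilon2$. By Markov's inequality, (6.2) and (10.2), for each $q\ge1$
$$P_h(\operatorname{rank}\delta_q(h)<D)\le r^D\,\mathbb E\frac1{|\operatorname{Im}\delta_q(h)|}\le r_0^D(\gamma+\beta).$$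
So some $\delta_q$, $1\le q<s$, has rank less than $D$ with probability at most $(s-1)r_0^D(\gamma+\beta)$, which is $<\frac\varepsilon2$ if $\beta,\gamma$ are small. Fix $h$ with $\mu(Z_h)\ge\frac\varepsilon2$ and $\operatorname{rank}\delta_q\ge D$ for $1\le q<s$.

**Step 2.** We find a subspace of $A^k$ along which everything commutes and the $\delta_q$ are injective. Let $\mathcal P$ be the set of all prefixes (including $1$ and the full words) of $v_1,\dots,v_{s-1}$; so $|\mathcal P|\le(s-1)\ell\le\ell^2$. We claim that there is $Y\le A^k$, $\dim Y=d$, with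

* (i) $\langle P(h)y_i,P'(h)y'_{i'}\rangle=0$ for all $P,P'\in\mathcal P$, $y,y'\in Y$, $i,i'\le k$;
* (ii) $Y\cap\ker\delta_q=0$ for $1\le q<s$.

First we find $Y_1\le A^k$ of dimension $D-s$ with $Y_1\cap\ker\delta_q=0$ for all $q\ge1$. A subspace $Y'$ of dimension $j<D-s$ with this property can be extended by any vector outside $\bigcup_q(\ker\delta_q+Y')$. Such a vector exists: $\ker\delta_q$ has codimension at least $D$, so the union has density at most $(s-1)r^{j-D}\le(s-1)2^{-s-1}<1$.

Then choose independent $y^{(1)},\dots,y^{(d)}\in Y_1$ successively. Given $y^{(1)},\dots,y^{(j)}$, $j<d$, look for a nonzero $y$ in a complement of their span in $Y_1$ that satisfies the at most $jc^2$ linear equations $\langle P(h)y_i,P'(h)y^{(j')}_{i'}\rangle=0$ and the at most $c^2$ homogeneous quadratic equations $\langle P(h)y_i,P'(h)y_{i'}\rangle=0$. The linear equations leave a space of dimension at least $D-s-j-jc^2=(d-j)(1+c^2)+2c^2+1>2c^2$. The degrees of the quadratic equations sum to at most $2c^2$, so the Chevalley–Warning theorem provides a nonzero solution. The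 span $Y$ of $y^{(1)},\dots,y^{(d)}$ satisfies (i) by bilinearity and antisymmetry, and (ii) as $Y\le Y_1$.

**Step 3.** We restrict the perturbation to $Y$ and recover the commuting situation of Section 9. Let $\tilde Y=\{t\in Q^k:\bar t\in Y\}$, a subgroup of $Q^k$, and let $E\le R$ be generated by $Z(R)$ and the images of all ${}^{P(h)}t_i$ ($P\in\mathcal P$, $t\in\tilde Y$, $i\le k$). By (i), $E$ is abelian. The average over $t_0\in Q^k$ of the density in $\tilde Y$ of $\{t\in\tilde Y:tt_0\in Z_h\}$ is $\mu(Z_h)\ge\frac\varepsilon2$. So choose $t_0$ such that, with $h_0=t_0h$, the set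
$$Z'=\{t\in\tilde Y:tt_0\in Z_h\}=\{t\in\tilde Y:a(th_0)x=0\}$$
has density at least $\frac\varepsilon2$ in $\tilde Y$.

Let $P\in\mathcal P$, $t\in\tilde Y$. Since $P(h_0)\in Q\,P(h)$, the element ${}^{P(h_0)}t_i$ equals ${}^{P(h)}t_i$ in $R$ up to a scalar in $R$, that is, an element of $Z(R)$; hence it lies in $E$. As $\mathcal P$ is closed under prefixes, (4.1) gives $P(th_0)=\rho_P(h_0,t)P(h_0)$ with $\rho_P(h_0,t)\in E$ (read in $R$). Since $E$ is abelian, for $t,t'\in\tilde Y$ we have ${}^{P(th_0)}t'_i={}^{P(h_0)}t'_i$ in $R$. By (4.1) again,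
$$\rho_q(th_0,t')=\rho_q(h_0,t')=:\Gamma_q(t')\in E\qquad\text{in }R,$$
and $\Gamma_q:\tilde Y\to E$ is a homomorphism, being a product of homomorphisms $t'\mapsto({}^{P_m(h_0)}t'_{i_m})^{\varepsilon_m}$ into an abelian group. It lies over $\delta_q$. So $v_q(t'th_0)x=\Gamma_q(t')v_q(th_0)x$ exactly, with no extra scalars. The computation (9.2), with the commuting elements $\Gamma_q(t_e)$ in place of $\pi(\delta_q(t_e))$ and $h_0$ in place of $h$, shows: if $t,t_e\in\tilde Y$ and $t_\omega t\in Z'$ for all $\omega\subseteq[s-1]$, then $\prod_{e=1}^{s-1}(1-\Gamma_e(t_e)^{-1})x=0$.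

**Step 4.** We collect $K$ such relations in independent directions, and conclude that $x$ involves few characters. Take $t\in\tilde Y$ and $K$ tuples $(t^{(i)}_e)_{e<s}$ in $\tilde Y$ at random. Let $f(t)$ be the probability that a random cube with base $t$ lies in $Z'$. By Lemma 8.1 in $\tilde Y$, $\mathbb Ef\ge(\varepsilon/2)^{2^{s-1}}$, so by Jensen's inequality all $K$ cubes with base $t$ lie in $Z'$ with probability $\mathbb Ef^K\ge(\varepsilon/2)^{2^{s-1}K}$. The $d_0$ vectors $b^{(i)}_e=\delta_e(\bar t^{(i)}_e)$ are independent random variables, each uniform in a space $\delta_e(Y)$, which has dimension $d$ by (ii). The $j$-th of them lies in the span of the previous ones with probability at most $r^{j-1-d}$, so they are linearly dependent with probability at most $\sum_{j\le d_0}r^{j-1-d}\le r^{d_0-d}\le2^{d_0-d}$, which is smaller than $(\varepsilon/2)^{2^{s-1}K}$. So we can choose the tuples such that the $b^{(i)}_e$ are linearly independent and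
$$\prod_{e=1}^{s-1}\bigl(1-(g^{(i)}_e)^{-1}\bigr)x=0\quad(i\le K),\qquad g^{(i)}_e=\Gamma_e(t^{(i)}_e)\in E. \tag{11.1}$$

Let $A_0$ be the span of the $b^{(i)}_e$; $\dim A_0=d_0$. Its preimage $\tilde A_0$ in $R$ is generated by $Z(R)$ and the $g^{(i)}_e$, so $\tilde A_0\le E$ is abelian and $A_0$ is isotropic. Let $\theta$ be the scalar character of $Z(R)$, and $\Lambda$ the set of characters of $\tilde A_0$ (with values in $F^\times$) extending $\theta$. As $r\ne\operatorname{char}F$, $M=\bigoplus_{\lambda\in\Lambda}M_\lambda$. Two elements of $\Lambda$ differ by an element of $\mathrm{Hom}(A_0,\mu_r)$, and $\Lambda\ne\emptyset$, so $|\Lambda|=r^{d_0}$. Put $S=\{\lambda\in\Lambda:x_\lambda\ne0\}$. By (11.1), every $\lambda\in S$ satisfies: for each $i$ there is $e$ with $\lambda(g^{(i)}_e)=1$. For random $\lambda\in\Lambda$ the values $\lambda(g^{(i)}_e)$ are independent, each uniform on a coset of $\mu_r$, because the $b^{(i)}_e$ are linearly independent; so each is $1$ with probability at most $\frac1r$. Hence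
$$0<|S|\le\Bigl(1-\bigl(1-\tfrac1r\bigr)^{s-1}\Bigr)^K|\Lambda|\le\varrho^K|\Lambda|.$$

**Step 5.** With $A_0$ and $S$ fixed, we apply Lemma 10.1 with fresh random $h,t,t_e$, and show that cancellation is unlikely. For $g\in R$, (10.1) gives $gM_\lambda=M_{\lambda\cdot\kappa(\cdot,\bar g)|_{A_0}}$: if $b\in\tilde A_0$ and $z\in M_\lambda$, then $bgz=\kappa(\bar b,\bar g)gbz$. By nondegeneracy, $W_0=\{\langle b,\cdot\rangle:b\in A_0\}\le A^*$ has order $r^{d_0}$. By (9.1), outside an event on $h$ of probability at most $(s-1)r_0^{d_0}\gamma$, the characters $\kappa(\cdot,b_e)|_{A_0}$, $e\in[L]$, are, given $h$, independent and uniform in $\mathrm{Hom}(A_0,\mu_r)$. Let $\tau_\omega=\kappa(\cdot,-b_\omega)|_{A_0}$ be the shift effected by $B_\omega$.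

Fix $\lambda\in S$. Suppose $\sum_\omega\alpha_\omega B_\omega x=0$, and let $\alpha_{\omega_0}\ne0$. In the component $M_{\lambda\tau_{\omega_0}}$ the term $\alpha_{\omega_0}B_{\omega_0}x_\lambda\ne0$ must cancel, so $\lambda\tau_{\omega_0}\tau_\omega^{-1}\in S$ for some $\omega\ne\omega_0$. For each fixed pair $\omega_0\ne\omega$, the character $\tau_{\omega_0}\tau_\omega^{-1}$ is uniform (consider some $e\in\omega\triangle\omega_0$ and condition on the others), so $\lambda\tau_{\omega_0}\tau_\omega^{-1}$ is uniform in $\Lambda$. Since $\omega_0$ may depend on the random choices, we take the union bound over all pairs: the probability is at most $4^L|S|/|\Lambda|\le4^L\varrho^K$. With (10.3),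
$$\varepsilon^{2^L}\le p^{2^L}\le(s-1)r_0^{d_0}\gamma+4^L\varrho^K\le(s-1)r_0^{d_0}\gamma+\tfrac12\varepsilon^{2^L},$$
a contradiction if $\gamma$ is small. All constants depend only on $\varepsilon,\ell,k,s$. This proves Lemma 9.1, and with it Theorem 6.2. $\square$

## 12. Chains of $p$-subgroups in soluble groups

It remains to find members of $\mathcal T_n$ in finite soluble groups of large Fitting height. We recall coprime action. Let a group $X$ act on a finite $p$-group $P$, inducing a $p'$-group of automorphisms. Then $[P,X,X]=[P,X]$; if $X$ acts trivially on $P/\Phi(P)$, it acts trivially on $P$; if $P$ is abelian, $P=C_P(X)\times[P,X]$. (If $C_2$ acts on $C_3\times C_3$ by inverting the second coordinate, the two factors are $C_P(X)$ and $[P,X]$.) Also, $\Phi$ of a homomorphic image of a finite $p$-group is the image of $\Phi$, and $\Phi(P_0)\le\Phi(P)$ for $P_0\le P$.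

**Definition 12.1.** A *chain of length $N$* consists of subgroups $P_1,\dots,P_N$ of a finite group such that $P_i\ne1$ is a $p_i$-group, $p_i\ne p_{i+1}$, $P_j$ normalizes $P_i$ for $j>i$, and $[P_i,P_{i+1}]=P_i$ for $i<N$. A segment $P_i,\dots,P_j$ of a chain is a chain.

*Example.* In $S_4$ take $P_1=V_4$, $P_2=\langle(123)\rangle$, $P_3=\langle(12)\rangle$.

**Proposition 12.2.** A finite soluble group $X$ of Fitting height $H\ge1$ contains a chain of length $N\ge H/2$.

*Proof.* Let $\mathrm{ht}$ denote Fitting height. It does not grow on passing to subgroups and quotients, the height of a direct product is the maximum of the heights, and dividing out a nilpotent normal subgroup lowers it by at most $1$.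

**Step 1.** We choose a prime in one group. Let $V\ne1$ be finite soluble. Then $\bigcap_pC_V(O_p(V))=C_V(F(V))\le F(V)$, so $V/\bigcap_pC_V(O_p(V))$ has height at least $\mathrm{ht}(V/F(V))=\mathrm{ht}(V)-1$. It embeds in $\prod_pV/C_V(O_p(V))$. So some $p$ has $\mathrm{ht}(V/C_V(O_p(V)))\ge\mathrm{ht}(V)-1$. We may take $O_p(V)\ne1$: this is automatic if $\mathrm{ht}(V)\ge2$, and if $\mathrm{ht}(V)=1$ any $p$ with $O_p(V)\ne1$ will do.

**Step 2.** We build an ascending series of normal subgroups of $X$ with $p$-sections. Put $K_1'=1$, $K_1=O_{p_1}(X)$ with $p_1$ chosen by Step 1 for $V=X$. (The primes on $K_i'$ do not denote commutator subgroups in this proof.) Given $K_i'<K_i$ normal in $X$ with $K_i/K_i'$ a $p_i$-group, let $C_i=C_X(K_i/K_i')$ and $K_{i+1}'/C_i=O_{p_i}(X/C_i)$. If $K_{i+1}'\ne X$, let $K_{i+1}/K_{i+1}'=O_{p_{i+1}}(X/K_{i+1}')$ with $p_{i+1}$ chosen by Step 1 for $V=X/K_{i+1}'$. Then: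

* $p_{i+1}\ne p_i$, as $O_{p_i}(X/K_{i+1}')=1$;
* $K_i\le K_{i+1}'$, as $K_i'\le C_i$ and so $K_iC_i/C_i$ is a normal $p_i$-subgroup of $X/C_i$;
* $\mathrm{ht}(X/C_{i+1})\ge\mathrm{ht}(X/K_{i+1}')-1\ge\mathrm{ht}(X/C_i)-2$, by the choice of $p_{i+1}$ and since $K_{i+1}'/C_i$ is nilpotent.

As $K_i'<K_i\le K_{i+1}'$, the process stops at some level $N$ with $K_{N+1}'=X$, i.e. $X/C_N$ is a $p_N$-group. As $\mathrm{ht}(X/C_1)\ge H-1$, we get $1\ge\mathrm{ht}(X/C_N)\ge H-1-2(N-1)$, so $N\ge H/2$.

**Step 3.** We lift the sections to subgroups that normalize each other. Put $H_0=X$, $K_0=1$. Let $T_i$ be a Sylow $p_i$-subgroup of $K_i\cap H_{i-1}$, and $H_i=N_{H_{i-1}}(T_i)$. By the Frattini argument $H_{i-1}=H_i(K_i\cap H_{i-1})$, so by induction $H_iK_i=H_{i-1}K_i\ge H_{i-1}K_{i-1}=X$. Since $K_{i-1}\le K_i'$,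
$$(K_i\cap H_{i-1})K_i'=K_i\cap H_{i-1}K_i'\ge K_i\cap H_{i-1}K_{i-1}=K_i ,$$
and $K_i/K_i'$ is a $p_i$-group, so $T_iK_i'=K_i$. For $j>i$, $T_j\le H_i$ normalizes $T_i$. Let $\bar T_i=K_i/K_i'\ne1$, the image of $T_i$. The group $T_{i+1}\cap K_{i+1}'$ acts on $\bar T_i$ as a $p_{i+1}$-group and, since $K_{i+1}'/C_i$ is a $p_i$-group, as a $p_i$-group, so it acts trivially. Conversely $C_{T_{i+1}}(\bar T_i)\le C_i\le K_{i+1}'$. Hence $T_{i+1}\cap K_{i+1}'=C_{T_{i+1}}(\bar T_i)$, i.e. $\bar T_{i+1}$ acts faithfully on $\bar T_i$.

**Step 4.** We pass to commutators to get $[P_i,P_{i+1}]=P_i$. Put $P_N=T_N$, $P_i=[T_i,P_{i+1}]\le T_i$. By downward induction on $i$: for $j>i+1$, $P_j$ normalizes $T_i$ and $P_{i+1}$, hence $P_i$; also $P_{i+1}$ normalizes $P_i$; $[P_i,P_{i+1}]=P_i$ by coprime action; and the image of $P_i$ in $\bar T_i$ is $[\bar T_i,P_{i+1}]\ne1$, because $P_{i+1}$ has nontrivial image in $\bar T_{i+1}$, which acts faithfully on $\bar T_i$. So this is a chain. $\square$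

**Lemma 12.3 (upward closure).** In a chain, suppose $\langle P_j,P_{j+1}\rangle$ acts on a group $B$ and $P_j$ acts nontrivially. Then $P_{j+1}$ acts nontrivially.

*Proof.* Otherwise the kernel of the action, being normal in $\langle P_j,P_{j+1}\rangle$, contains $[P_j,P_{j+1}]=P_j$. $\square$

## 13. Towers with centralized Frattini subgroups

**Definition 13.1.** A *special tower of length $u$* consists of subgroups $Q_1,\dots,Q_u$ of a finite group such that

* (a) $Q_a$ is a $p_a$-group, $p_a\ne p_{a+1}$;
* (b) $Q_b$ normalizes $Q_a$ for $b>a$;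
* (c) with $R_1=Q_1$ and $R_a=Q_a/C_{Q_a}(R_{a-1})$, all $R_a\ne1$;
* (d) $\Phi(R_a)$ is centralized by $Q_b$ for all $b\ge a$;
* (e) $[R_a,Q_{a+1}]=R_a$ for $a<u$.

The $R_a$ make sense: by (b), $Q_b$ with $b\ge a$ acts by conjugation on $Q_a$ and, inductively, on $R_{a-1}$, so it preserves $C_{Q_a}(R_{a-1})$ and acts on $R_a$.

*Example.* In $GL_2(3)$ take $Q_1=Q_8$, $Q_2$ generated by $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ of order $3$, and $Q_3$ generated by $\operatorname{diag}(1,-1)$. Here $R_a=Q_a$ for all $a$, and $\Phi(Q_8)=\{\pm1\}$ is central.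

**Proposition 13.2.** Let $u\ge1$. If there is a chain of length $N\ge4^u$ in a finite group, then the group contains a special tower of length $u$.

*Proof.* We build the tower in $u$ stages, ignoring (e), and repair (e) at the end. After stage $\sigma$ we have $Q_1,\dots,Q_\sigma$ and a chain $P_1,\dots,P_N$ (renumbered) such that

* (1) $Q_1,\dots,Q_\sigma$ satisfy (a)–(d);
* (2) all $P_j$ normalize all $Q_a$ (hence act on all $R_a$) and centralize $\Phi(R_a)$, $a\le\sigma$;
* (3) if $\sigma\ge1$, the prime of $P_1$ differs from that of $Q_\sigma$, and $P_1$ acts nontrivially on $R_\sigma$.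

For $\sigma=0$ this is the given chain. Suppose now that $N\ge4$.

**Step 1.** We choose a subgroup of $P_1$ whose Frattini subgroup is under control. Let bars denote images in $\bar P_1=P_1/C_{P_1}(R_\sigma)\ne1$ ($\bar P_1=P_1$ if $\sigma=0$), on which $P_2,\dots,P_N$ act. Choose $D\le P_1$ minimal subject to being normalized by $P_2,\dots,P_N$ and $[\bar D,P_2]\ne1$; $P_1$ qualifies, as $[\bar P_1,P_2]=\bar P_1$. The subgroup $[D,P_2]\le D$ is normalized by $P_2,\dots,P_N$, and $[\bar D,P_2,P_2]=[\bar D,P_2]\ne1$, so it qualifies; hence $D=[D,P_2]$. The proper subgroup $\Phi(D)$ is normalized by $P_2,\dots,P_N$, so by minimality $P_2$ centralizes $B:=\overline{\Phi(D)}=\Phi(\bar D)$. Then $[B,P_2,\bar D]=1$ and $[\bar D,B,P_2]\le[B,P_2]=1$, so by the three subgroups lemma $[P_2,\bar D,B]=1$. Since $[\bar D,P_2]=\bar D$, this says $[\bar D,B]=1$. In particular $B$ is abelian. Let $m=\lfloor N/2\rfloor\ge2$.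

**Step 2.** We define $Q_{\sigma+1}$ and the new chain, in two cases.

*Case 1: $P_2,\dots,P_m$ centralize $B$.* Put $Q_{\sigma+1}=D$, so $R_{\sigma+1}=\bar D$, with new chain $P_2,\dots,P_m$. Check: $D\le P_1$ normalizes $Q_a$ and centralizes $\Phi(R_a)$ for $a\le\sigma$; $D$ and $P_2,\dots,P_m$ centralize $\Phi(R_{\sigma+1})=B$; $P_2,\dots,P_m$ normalize $D$; the prime of $D$ is that of $P_1$, which differs from those of $Q_\sigma$ and $P_2$; $P_2$ acts nontrivially on $R_{\sigma+1}$.

*Case 2: some $P_j$, $2\le j\le m$, does not centralize $B$.* By Lemma 12.3 neither does $P_{j+1}$. The primes of $P_j$ and $P_{j+1}$ differ, so, replacing $j$ by $j+1$ if necessary, we may assume that the prime of $P_j$ differs from that of $P_1$, and $j\le m+1\le N$. Let $B_1=[B,P_j]\ne1$; then $C_{B_1}(P_j)=1$ by coprime action. Let $\Omega_1(B_1)$ be the subgroup of elements of order dividing the prime of $P_1$, and let $Q_{\sigma+1}$ be the set of elements of $D$ with image in $\Omega_1(B_1)$. The new chain is $P_j,\dots,P_N$. Check: for $i\ge j$, $P_i$ normalizes $D$ and $P_j$,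 hence acts on $B$ and $B_1$ and normalizes $Q_{\sigma+1}$; $R_{\sigma+1}=\Omega_1(B_1)\ne1$ is elementary abelian, so $\Phi(R_{\sigma+1})=1$; $P_j$ acts nontrivially on it, as $C_{B_1}(P_j)=1$; $Q_{\sigma+1}\le P_1$ normalizes $Q_a$ and centralizes $\Phi(R_a)$ for $a\le\sigma$; the prime of $Q_{\sigma+1}$ is that of $P_1$, which differs from those of $Q_\sigma$ and $P_j$.

**Step 3.** We count lengths. The new chain has length at least $\min(m-1,N-m)\ge\lfloor N/2\rfloor-1$, and this is at least $2\cdot4^{i-1}-1\ge4^{i-1}$ if $N\ge4^i$, $i\ge1$. So $u$ stages can be performed.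

**Step 4.** We repair (e). Put $Q_u^\circ=Q_u$ and $Q_a^\circ=[Q_a,Q_{a+1}^\circ]\le Q_a$ for $a<u$. By downward induction on $a$: for $b>a+1$, $Q_b^\circ$ normalizes $Q_a$ and $Q_{a+1}^\circ$, hence $Q_a^\circ$; $Q_{a+1}^\circ$ normalizes $Q_a^\circ$; and $[Q_a^\circ,Q_{a+1}^\circ]=Q_a^\circ$ by coprime action. Let $R_a^\circ$ be the image of $Q_a^\circ$ in $R_a$; so $R_u^\circ=R_u$, and $R_a^\circ=[R_a,Q_{a+1}^\circ]$ for $a<u$. By downward induction $R_a^\circ\ne1$, since $R_{a+1}^\circ\ne1$ and $R_{a+1}$ acts faithfully on $R_a$.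

We must see that the $R_a^\circ$ are the groups attached to the $Q_a^\circ$ by (c). Clearly $R_1^\circ=Q_1^\circ$. For $a\ge2$, let $y\in Q_a^\circ$ centralize $R_{a-1}^\circ=[R_{a-1},Q_a^\circ]$. Then $[R_{a-1},\langle y\rangle,\langle y\rangle]=1$, so $[R_{a-1},\langle y\rangle]=1$ by coprime action. Hence $C_{Q_a^\circ}(R_{a-1}^\circ)=C_{Q_a^\circ}(R_{a-1})$ and $R_a^\circ=Q_a^\circ/C_{Q_a^\circ}(R_{a-1}^\circ)$. Finally $[R_a^\circ,Q_{a+1}^\circ]=R_a^\circ$, and $\Phi(R_a^\circ)\le\Phi(R_a)$ is centralized by $Q_b^\circ$ for $b\ge a$. So the $Q_a^\circ$ form a special tower. $\square$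

## 14. From special towers to $\mathcal T_n$, and the bound on the Fitting height

Let $u\ge2$ and let $Q_1,\dots,Q_u$ be a special tower. Put $G_a=Q_uQ_{u-1}\cdots Q_a$, a group with $Q_a\trianglelefteq G_a$, and $A_a=R_a/\Phi(R_a)$. The group $G_a$ acts on $R_a$ and on $R_{a-1}$.

**Proposition 14.1.** For $1\le a\le u-1$, every nonzero $G_{a+1}$-subquotient $V$ of $A_a^*\otimes\overline{\mathbb F}_{p_a}$ satisfies $(G_{a+1},V)\in\mathcal T_{u-1-a}$.

*Proof.* We use downward induction on $a$; the case $a=u-1$ is trivial. Let $a\le u-2$ and assume the claim for $a+1$. Let $r=p_{a+1}\ne p_a$ and $X=Q_{a+2}$, an $r'$-group.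

**Step 1.** We show that $Q_{a+1}$ acts on $V$ without nonzero fixed vectors. An element of $Q_{a+1}$ acts trivially on $A_a$ if and only if it acts trivially on $R_a$ (coprime action), so $Q_{a+1}$ acts on $A_a$ with image $R_{a+1}$. As $[A_a,Q_{a+1}]=A_a$ by (e), a character in $A_a^*$ fixed by $Q_{a+1}$ vanishes. By Maschke's theorem ($Q_{a+1}$ is an $r$-group, $r\ne p_a$), $A_a^*\otimes\overline{\mathbb F}_{p_a}$ has no trivial $Q_{a+1}$-constituents. So $C_V(Q_{a+1})=0$, and the same holds for every submodule of $V$.

**Step 2.** We split $V$ so that the Frattini subgroup acts by scalars. Let $R_V$ be the image of $R_{a+1}$ in $GL(V)$. $\Phi(R_V)$ is the image of $\Phi(R_{a+1})$, so by (d) it is centralized by $G_{a+1}$; in particular it is abelian. So $V=\bigoplus_\theta V_\theta$, $\theta$ running over characters of $\Phi(R_V)$, with $G_{a+1}$-submodules $V_\theta$. Consider $V_\theta\ne0$, and let $R_\theta$ be the image of $R_V$ in $GL(V_\theta)$. Then $\Phi(R_\theta)$ consists of scalars.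

**Step 3.** We compare the center of $R_\theta$ with $\Phi(R_\theta)$. By (e), $[R_\theta,X]=R_\theta$, so $A_\theta=R_\theta/\Phi(R_\theta)=[A_\theta,X]$, and $X$ has no nontrivial fixed points in $A_\theta$. The abelian group $C_\theta:=Z(R_\theta)$ contains the scalars $\Phi(R_\theta)$, which $X$ centralizes. Hence $C_{C_\theta}(X)=\Phi(R_\theta)$, and by coprime action $C_\theta=\Phi(R_\theta)\times B$ with $B=[C_\theta,X]$. $B$ embeds in $A_\theta$, so it is elementary abelian. It is normalized by the image of $G_{a+1}$: $Q_b$, $b\ge a+2$, normalizes $X$ and $R_\theta$, and $Q_{a+1}$ centralizes $C_\theta$. So, as $r\ne p_a$, $V_\theta=V'\oplus V''$ with $G_{a+1}$-submodules $V'=[V_\theta,B]$, $V''=C_{V_\theta}(B)$.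

**Step 4.** We show that $V'$ is of type (A) and $V''$ of type (E), when they are nonzero.

Let $V'\ne0$. The preimage of $B$ in $Q_{a+1}$ is normal in $G_{a+1}$, acts on $V'$ as an elementary abelian quotient $B'$ of $B$, and has no nonzero fixed vectors there. This is type (A) with $A=B'$, a $G_{a+1}$-subquotient of $A_{a+1}$.

Let $V''\ne0$. Let $R''$ be the image of $R_\theta$ in $GL(V'')$ and $J\ge B$ the kernel. Scalars act faithfully on $V''$, so $J\cap\Phi(R_\theta)=1$. Then $[J,R_\theta]\le J\cap\Phi(R_\theta)=1$, so $J\le C_\theta=B\Phi(R_\theta)$, and $J=B(J\cap\Phi(R_\theta))=B$. If $z\in R_\theta$ maps into $Z(R'')$, then $[z,R_\theta]\le B\cap\Phi(R_\theta)=1$, so $z\in C_\theta$. Hence $Z(R'')=C_\theta/B$ is the image of $\Phi(R_\theta)$, that is, $Z(R'')=\Phi(R'')$, and it consists of scalars. If $R''$ were abelian, then $R''=\Phi(R'')$, so $R''=1$, against Step 1. So this is type (E) with $Q=Q_{a+1}$, and $A=R''/\Phi(R'')$ is a quotient of $A_{a+1}$.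

**Step 5.** We apply the induction hypothesis. In both cases $A^*\otimes\overline{\mathbb F}_r$ is a nonzero subquotient of $A_{a+1}^*\otimes\overline{\mathbb F}_r$, so $(G_{a+2},A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_{u-2-a}$ by the claim for $a+1$. As $Q_{a+1}$ acts trivially on $A_{a+1}$, the groups $G_{a+1}=G_{a+2}Q_{a+1}$ and $G_{a+2}$ have the same image on this module. Membership depends only on the image (Section 6), so $(G_{a+1},A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_{u-2-a}$. Since $V$ is the direct sum of the nonzero $V'$ and $V''$ for all $\theta$, $(G_{a+1},V)\in\mathcal T_{u-1-a}$. $\square$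

In $S_4$, with the tower $V_4,\langle(123)\rangle,\langle(12)\rangle$, we have $G_2\cong S_3$, and $A_1^*\otimes\overline{\mathbb F}_2$ is the two-dimensional module met in the examples of Section 6.

**Proof of Theorem A.** Let $w$ be reduced of length $\ell\ge1$ in $k$ variables. By Theorem 6.2 choose $n_0$ with $\gamma_{n_0}(\ell)<1$, and put $u=n_0+2$. We show that a finite soluble group satisfying $w$ has Fitting height less than $2\cdot4^u$. Suppose not. By Propositions 12.2 and 13.2 the group contains a special tower $Q_1,\dots,Q_u$. For $h\in G_2^k$ and $t\in Q_1^k$ we have $w(th)=w(h)=1$ in $G_1=G_2Q_1$, so $\rho_w(h,t)=1$ by (4.1). Hence $\delta_w(h)=0$ on $A_1^k$, where $A_1=Q_1/\Phi(Q_1)\ne0$. Let $0\ne\chi\in A_1^*$. By Proposition 14.1 with $a=1$, $(G_2,A_1^*\otimes\overline{\mathbb F}_{p_1})\in\mathcal T_{u-2}=\mathcal T_{n_0}$. So Lemma 4.2, for $G_2$ and $A_1$, gives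
$$1=P_h(\chi\delta_w(h)=0)\le P_h(a(h)\chi=0)\le\gamma_{n_0}(\ell)<1$$
with the element $a\in\mathcal A_\ell(\overline{\mathbb F}_{p_1})$ from that lemma. Contradiction. $\square$

With Section 3, this completes the proof of Theorem B.

## 15. Residually finite just infinite groups with a law

**Proof of Theorem C.** Let $G$ be residually finite, just infinite, and satisfy a nontrivial law $w$. Take $K$ and $(K_N)$ from Lemma 3.4; $K$ has finite index.

**Step 1.** We treat the case that $K$ is abelian. Every $1\ne x\in K$ has finitely many conjugates, so $\langle x^G\rangle$ is finitely generated. If $x$ had finite order, $\langle x^G\rangle$ would be a finite nontrivial normal subgroup, of finite index in the infinite group $G$, which is impossible. So $K$ is torsion-free. Since $\langle x^G\rangle$ has finite index, $K$ is finitely generated, and $K\cong\mathbb Z^m$ with $m\ge1$. It is residually a finite $p$-group for all $p$, and $G$ is not periodic.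

**Step 2.** Let $K$ be non-abelian. We find the prime $p$. The commutator subgroup $K'$ is a nontrivial normal subgroup of $G$, so it has finite index. For a prime $p$ let $J_p\trianglelefteq G$ be the intersection over $N$ of the kernels of $K\to(K/K_N)_p$, where $(K/K_N)_p$ is the Sylow $p$-factor of the finite nilpotent group $K/K_N$. If $p\nmid|K:K'|$, then the abelianization of the $p$-group $(K/K_N)_p$, a quotient of $K/K'$, is trivial, so $(K/K_N)_p=1$ and $J_p=K$. Thus
$$1=\bigcap_NK_N=\bigcap_pJ_p=K\cap\bigcap_{p\,\mid\,|K:K'|}J_p .$$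
If all these finitely many $J_p$ were nontrivial, they would have finite index, and the intersection would be nontrivial. So $J_p=1$ for some $p$, and $K$ is residually a finite $p$-group.

**Step 3.** We show that $G$ is not periodic in this case either. Suppose it is. Choose a finitely generated $F\le K$ with $K=K'F$. Then $F$ is a finitely generated residually-$p$ torsion group satisfying $w$. Its pro-$p$ completion satisfies $w$, which is a nontrivial pro-$p$ identity because free groups are residually finite $p$-groups. By (Z), $F$ is finite. If $K/M$ is a finite $p$-group, then $(K/M)'\le\Phi(K/M)$ and $K/M=(K/M)'\cdot FM/M$, so $K=FM$ and $|K/M|\le|F|$. But $K$ is infinite and residually a finite $p$-group, so it has arbitrarily large finite $p$-quotients. Contradiction. $\square$
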